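
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Iterated monodromy groups of non-PCF rational maps\\ need not be of finite type}


\begin{abstract}
It has been conjectured that the profinite iterated monodromy group of a rational function that is not post-critically finite is a recurrent group of finite type, that is, a group of tree automorphisms cut out by one pattern of bounded depth imposed at every vertex. We show that this is false: $f(x)=x^2(x+2)^2$ is a counterexample over every field of characteristic $0$, for every depth and every labelling of the preimage tree. The obstruction is a tower of $N^n$-th roots of constant multiples of $t$ (or its Artin--Schreier analogue). The level-one vertices fall into several groups, and the subtrees below any one group determine the whole tower up to constants; this forces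 the rigid stabilizer of the first level to have infinite index. Counterexamples exist in every composite degree over every perfect field that is not algebraic over a finite field. In degree $2$ the conjecture is true over every perfect field.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $k$ be a perfect field and $f\in k(x)$ a rational function of degree $m\ge 2$. We assume that $f$ is \emph{separable}: if $\operatorname{char}k=p>0$, then $f\notin k(x^p)$; equivalently, in any characteristic, $f'\neq0$. By the chain rule all iterates $f^n$ are then separable. Let $t$ be an indeterminate and $\Omega=k(t)^{\mathrm{sep}}$; since $k$ is perfect, $\bar k\subset\Omega$. Write $f^n=P_n/Q_n$ in lowest terms. The polynomial $P_n-tQ_n$ has degree $m^n$ in $x$. It is linear in $t$ with coprime coefficients, so it is irreducible over $\bar k(t)$ by Gauss's lemma, and it is separable in $x$ because $f^n$ is separable. Hence $f^n(x)=t$ has $m^n$ distinct solutions in $\Omega$, and they are permuted transitively by $\mathrm{Gal}(\Omega/\bar k(t))$.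

The solutions of $f^n(x)=t$, $n\ge0$, are the vertices of a rooted $m$-ary tree $T$. Level $n$ consists of the $m^n$ solutions of $f^n(x)=t$, the root is $t$, and the parent of a vertex $\beta\ne t$ is $f(\beta)$. (Different levels are disjoint, because $f^i(t)\ne t$ for $i\ge1$.) Let $K_n$ be the splitting field of $f^n(x)-t$ over $k(t)$, let $G_n=\mathrm{Gal}(K_n/k(t))$, and let
\[
E=\bigcup_nK_n,\qquad G=G(f)=\varprojlim_n G_n=\mathrm{Gal}(E/k(t))\le\mathrm{Aut}(T).
\]
This is the \emph{profinite iterated monodromy group} of $f$ over $k$. It encodes how all iterated preimages of a generic point are permuted by Galois.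

Over $\bar k$, the tower $E$ ramifies only over forward images of critical points. One calls $f$ \emph{post-critically finite} (PCF) if every critical point of $f$ in $\mathbb P^1(\bar k)$ has a finite forward orbit. For PCF maps, $G(f)$ can be very small: for $f=x^2$ over $\mathbb C$ it is $\varprojlim\mathbb Z/2^n$. For a non-PCF map new branch points keep appearing along the tower, and one may guess that they make $G(f)$ as large as possible, subject to finitely many relations that repeat at every vertex. The following language makes this guess precise.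

Let $X$ be a set of $m$ letters, $X^*$ the rooted tree of finite words over $X$, and $X^{\le n}$ the subtree of words of length at most $n$. A \emph{labelling} of $T$ is a tree isomorphism $\lambda:T\to X^*$; it turns $G$ into a subgroup of $\mathrm{Aut}(X^*)$ and $G_n$ into a subgroup of $\mathrm{Aut}(X^{\le n})$. For $g\in\mathrm{Aut}(X^*)$ and $v\in X^*$ the \emph{section} $g|_v\in\mathrm{Aut}(X^*)$ is defined by $g(vw)=g(v)\,g|_v(w)$ for all words $w$. Sections satisfy
\begin{equation}\label{eq:cocycle}
(gh)|_v=g|_{h(v)}\,h|_v,\qquad g|_{vw}=(g|_v)|_w .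
\end{equation}
A \emph{pattern group} of depth $D\ge1$ is a subgroup $\mathcal P\le\mathrm{Aut}(X^{\le D})$, and the \emph{group of finite type} defined by it is
\[
G_{\mathcal P}=\{g\in\mathrm{Aut}(X^*):\ g|_v \text{ restricted to }X^{\le D}\text{ lies in }\mathcal P\text{ for every }v\in X^*\}.
\]
Thus membership in $G_{\mathcal P}$ is decided by looking at $g$ through a window of depth $D$ placed at each vertex. A subgroup $H\le\mathrm{Aut}(X^*)$ is \emph{recurrent} if it is self-similar ($g|_v\in H$ for all $g\in H$ and $v\in X^*$), acts transitively on $X$, and for every $x\in X$ the map $g\mapsto g|_x$ from the stabilizer of $x$ in $H$ to $H$ is surjective.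

The following conjecture is posed by He and Zhu \cite{HeZhu}.

\begin{conjecture}
Let $f\in k(x)$ be separable and non-PCF, of degree $m\ge2$. Then there are an integer $d\ge1$ and a labelling $\lambda$ of $T$ such that, with $\mathcal P\le \mathrm{Aut}(X^{\le d})$ the image of $G_d$ under $\lambda$, we have $\lambda G(f)\lambda^{-1}=G_{\mathcal P}$, and this group is recurrent.
\end{conjecture}

\subsection{Results}

The conjecture is false. For a vertex $v$ let $T_v\subset T$ be the subtree of $v$ and its descendants. For $H\le\mathrm{Aut}(T)$ let $\mathrm{Rist}_H(v)$ be the group of all $g\in H$ that fix every vertex outside $T_v$, and let $\mathrm{Rist}_H(1)$ be the subgroup generated by the groups $\mathrm{Rist}_H(v)$ with $v$ of level $1$.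

\begin{theorem}\label{thm:obstruction}
Let $k$ be perfect and let $f\in k(x)$ be separable of one of the following forms.
\begin{itemize}
\item[(M)] $f=h^N$, where $N\ge2$, $\operatorname{char}k\nmid N$, and $h\in k(x)$ is nonconstant with $h(0)=0$ and $h(\infty)=\infty$.
\item[(A)] $\operatorname{char}k=p>0$ and $f=A\circ h$, where $A(x)=x^p-x$ and $h=P/Q$ with $P,Q\in k[x]$ monic and coprime, $\deg P=r\ge1$, $\deg Q=r-1$.
\end{itemize}
Then $\mathrm{Rist}_G(1)$ has infinite index in $G=G(f)$. Consequently neither $G$ nor any open subgroup of $G$ equals, under any labelling of $T$, a group of finite type $G_{\mathcal P}$, for any depth and any pattern group.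
\end{theorem}

\begin{corollary}\label{cor:counterexample}
Over every field of characteristic $0$ the function $f(x)=x^2(x+2)^2$ is non-PCF, and $G(f)$ is not a group of finite type for any depth and any labelling.
\end{corollary}

\begin{theorem}\label{thm:composite}
If $k$ is algebraic over a finite field, then every $f$ is PCF and the conjecture is vacuous. For every other perfect field $k$ and every composite $m$ there is a separable non-PCF $f\in k(x)$ of degree $m$ for which the conjecture fails.
\end{theorem}

\begin{theorem}\label{thm:quadratic}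
For $m=2$ the conjecture is true over every perfect field $k$.
\end{theorem}

We do not settle odd prime degrees. No map of prime degree $m$ covered by Theorem~\ref{thm:obstruction} is non-PCF: form (M) forces $h=cx$ and $f=c^mx^m$, whose critical points $0,\infty$ are fixed, and form (A) forces $h=x+b$, so that $f'=-1$ and the only critical point is the fixed point $\infty$.

The idea behind the counterexamples is that a map can be ``partly PCF''. In form (M), one group of critical points sits over $0$ and $\infty$ and keeps alive the rigid tower $t^{1/N^n}$ familiar from $x^N$; another critical point can wander off and make the map non-PCF. Section~\ref{sec:rist} shows that finite type forces $\mathrm{Rist}(1)$ to have finite index, Section~\ref{sec:example} shows the mechanism on $x^N$ and on $x^2(x+2)^2$ over $\mathbb C$, and Section~\ref{sec:obstruction} proves Theorem~\ref{thm:obstruction}. Section~\ref{sec:composite} constructs the counterexamples. Sections~\ref{sec:labelling} and~\ref{sec:quadratic} treat degree $2$, where the guess above turns out to be correct.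

\section{Finite type forces a large rigid stabilizer}\label{sec:rist}

For $H\le \mathrm{Aut}(T)$ let $\mathrm{St}_H(D)$ be the kernel of the action of $H$ on levels $\le D$; it has finite index in $H$.

\begin{lemma}\label{lem:rist}
Let $H\le\mathrm{Aut}(T)$, and suppose $\lambda H\lambda^{-1}=G_{\mathcal P}$ for a labelling $\lambda$ and a pattern group $\mathcal P$ of depth $D\ge1$. Then $\mathrm{St}_H(D)\le\mathrm{Rist}_H(1)$. In particular $\mathrm{Rist}_H(1)$ has finite index in $H$.
\end{lemma}

\begin{proof}
A labelling respects levels and subtrees, so we may work in $X^*$. Let $g\in G_{\mathcal P}$ be trivial on $X^{\le D}$. For $x\in X$ let $g_x$ agree with $g$ on $xX^*$ and be the identity elsewhere; since $g(x)=x$, this is a tree automorphism. We look at its sections. At the empty word, $g_x$ is trivial on $X^{\le D}$. At $v\in xX^*$ we have $g_x|_v=g|_v$. At a nonempty $v\notin xX^*$ the section is trivial. In each case the restriction to $X^{\le D}$ lies in $\mathcal P$, so $g_x\in G_{\mathcal P}$, and $g_x$ fixes every vertex outside $xX^*$. Finally $g=\prod_{x\in X}g_x$.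
\end{proof}

In words: once $g$ is trivial down to depth $D$, no window of depth $D$ can compare what $g$ does below two different letters. To refute finite type it suffices to find a comparison between different level-one subtrees that has infinite precision.

\section{The mechanism on two examples}\label{sec:example}

In this section $k=\mathbb C$, so that all roots of unity are constants.

\subsection{The power map}
Let $f=x^N$, $N\ge2$. Then $E=\bigcup_n\mathbb C(t^{1/N^n})$. Let $v$ be a level-one vertex, $g\in\mathrm{Rist}_G(v)$, and let $w\neq v$ be another level-one vertex. The vertices below $w$ are the $N^n$-th roots of $w$, $n\ge0$, and these are $N^{n+1}$-th roots of $t$. So $g$ fixes one $N^{n+1}$-th root of $t$, hence all of them, for every $n$; that is, $g=1$. Thus $\mathrm{Rist}_G(1)$ is trivial, while $G$ is infinite. The map is PCF. The point is that each branch of the tree below level one determines the whole tower $t^{1/N^n}$.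

\subsection{The map $x^2(x+2)^2$}\label{subsec:quartic}
Let $h=x(x+2)$ and $f=h^2$. The two square roots of $t$ are $\pm\sqrt t$. Let $w_1,w_2$ be the solutions of $h(w)=\sqrt t$ and $w_3,w_4$ those of $h(w)=-\sqrt t$; together they form level $1$. They are the roots of $w^2+2w\mp\sqrt t$, so
\begin{equation}\label{eq:quarticproducts}
w_1w_2=-\sqrt t,\qquad w_3w_4=\sqrt t .
\end{equation}
A vertex $\beta$ below $w_j$ on level $2$ satisfies $h(\beta)^2=w_j$. Choosing such $\beta_j$ for $j=1,\dots,4$, we see that $h(\beta_1)h(\beta_2)$ is a square root of $-\sqrt t$ and $h(\beta_3)h(\beta_4)$ one of $\sqrt t$. Both are fourth roots of $t$. The first is computed from the subtrees $T_{w_1},T_{w_2}$ only, the second from $T_{w_3},T_{w_4}$ only.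

This repeats. Suppose that the $2^n$-th roots of $t$ lie in $E$. The tree below $w_j$ is a copy of $T$ with $t$ replaced by $w_j$, so the field generated over $\mathbb C$ by $T_{w_j}$ contains some $y_j$ with $y_j^{2^n}=w_j$. By \eqref{eq:quarticproducts},
\[
(y_1y_2)^{2^n}=-\sqrt t,\qquad (y_3y_4)^{2^n}=\sqrt t,
\]
so $y_1y_2$ and $y_3y_4$ are $2^{n+1}$-th roots of $t$. Hence, by induction, $E$ contains $M=\bigcup_n\mathbb C(t^{1/2^n})$. An element $g\in\mathrm{Rist}_G(w_1)$ fixes $T_{w_3}$ and $T_{w_4}$, hence $y_3y_4$, hence every $2^{n+1}$-th root of $t$, for every $n$; so $g$ is trivial on $M$. The same holds for $\mathrm{Rist}_G(w_j)$ for each $j$. Therefore $\mathrm{Rist}_G(1)\le\mathrm{Gal}(E/M)$, which has infinite index in $G$, and Lemma~\ref{lem:rist} shows that $G$ is not of finite type.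

The relation behind this argument can be written down. Let $\zeta_n=\exp(2\pi\sqrt{-1}/2^n)$. For $g\in G$ fixing $w_j$ define $\chi_j(g)\in\mathbb Z_2$ by $g(y)=\zeta_n^{\chi_j(g)}y$ for all $n$ and all $y$ with $y^{2^n}=w_j$. If $g$ fixes level $1$, then applying $g$ to $y_1y_2$ and to $y_3y_4$, which differ by a constant factor, gives
\[
\chi_1(g)+\chi_2(g)=\chi_3(g)+\chi_4(g)\qquad\text{in }\mathbb Z_2 .
\]
This is an equality of $2$-adic integers read off from four different subtrees, and a pattern of finite depth cannot enforce all of its digits.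

Over a general field two things must be added: the products in \eqref{eq:quarticproducts} acquire constants from $k$, and the roots of unity are no longer fixed for free.

\section{Proof of Theorem~\ref{thm:obstruction}}\label{sec:obstruction}

Let $w$ be a level-one vertex and $E_w\subset E$ the field generated over $k(w)$ by the vertices of $T_w$, that is, by all solutions of $f^n(x)=w$, $n\ge0$. Since $w$ is transcendental over $k$, the $k$-isomorphism $k(t)\to k(w)$, $t\mapsto w$, extends to an isomorphism of splitting fields
\[
\tau_w:E\to E_w,\qquad \tau_w(t)=w,\quad \tau_w|_k=\mathrm{id}.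
\]
If $v\ne w$ is another level-one vertex, then every $g\in\mathrm{Rist}_G(v)$ fixes $T_w$ and $k$, hence
\begin{equation}\label{eq:fixEw}
\text{every }g\in\mathrm{Rist}_G(v)\text{ fixes }E_w\text{ pointwise.}
\end{equation}

\subsection{Form (M)}

Write $h=P/Q$ with $P,Q$ coprime. The hypothesis $h(\infty)=\infty$ says $r:=\deg P>\deg Q$, and $h(0)=0$ says $P(0)=0\ne Q(0)$. Let $p_r$ be the leading coefficient of $P$. The $N$ elements $u$ with $u^N=t$ are distinct because $\operatorname{char}k\nmid N$, and level $1$ consists of the $Nr$ roots of
\[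
P^N-tQ^N=\prod_{u^N=t}(P-uQ),
\]
which are distinct by separability of $f$. For each $u$ the polynomial $P-uQ$ has degree $r$, leading coefficient $p_r$ and constant term $-uQ(0)$. Hence
\begin{equation}\label{eq:product}
\prod_{h(w)=u}w=\theta u,\qquad \theta=(-1)^{r+1}Q(0)/p_r\in k^*.
\end{equation}
This is where both conditions on $h$ enter: the product of each fiber of $h$ over an $N$-th root of $t$ is again that root, up to a constant.

\medskip\noindent\emph{The tower.} We show by induction that for every $n\ge0$ there is $c_n\in k^*$ such that all roots of $Y^{N^n}=c_nt$ lie in $E$. Put $c_0=1$. Given $c_n$, apply $\tau_w$ to a root of $Y^{N^n}=c_nt$: for every level-one vertex $w$ there is $y_w\in E_w$ with $y_w^{N^n}=c_nw$. Fix $u$ with $u^N=t$ and put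
\begin{equation}\label{eq:yu}
y_u=\prod_{h(w)=u}y_w .
\end{equation}
By \eqref{eq:product}, $y_u^{N^n}=c_n^r\theta u$, so
\begin{equation}\label{eq:cn}
y_u^{N^{n+1}}=c_{n+1}t,\qquad c_{n+1}:=(c_n^r\theta)^N,
\end{equation}
and $c_{n+1}$ does not depend on $u$. The polynomial $Y^{N^{n+1}}-c_{n+1}t$ is irreducible over $k(t)$ by Eisenstein's criterion at $t$. It has the root $y_u\in E$, and $E/k(t)$ is normal, so all its roots lie in $E$. In particular $\mu_{N^{n+1}}\subset E$.

\medskip\noindent\emph{Rigid stabilizers act trivially on it.} Let $M\subset E$ be generated over $k(t)$ by all roots of $Y^{N^n}=c_nt$, $n\ge0$. Let $v$ be a level-one vertex and $g\in\mathrm{Rist}_G(v)$. Since $N\ge2$, there is $u\neq h(v)$ with $u^N=t$. Every $w$ with $h(w)=u$ differs from $v$, so by \eqref{eq:fixEw} $g$ fixes the element $y_u$ of \eqref{eq:yu}, for every $n$. It remains to deal with roots of unity. Take one such $w$. The $k$-isomorphism $\tau_w$ maps $\mu_{N^{n+1}}\subset E$ onto the set of roots of $Y^{N^{n+1}}-1$ in $E_w$; hence $\mu_{N^{n+1}}\subset E_w$, and $g$ fixes it pointwise, again by \eqref{eq:fixEw}.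 So $g$ fixes all roots of $Y^{N^{n+1}}=c_{n+1}t$, for every $n\ge0$.

Thus $\mathrm{Rist}_G(1)\le\mathrm{Gal}(E/M)$. Since $M$ contains elements of degree $N^n$ over $k(t)$ for all $n$, the index of $\mathrm{Gal}(E/M)$ in $G$ is infinite.

\subsection{Form (A)}

The proof is the additive mirror image: sums replace products and $\ker A^n$, where $A^n$ is the $n$-th iterate, replaces $\mu_{N^n}$. Note that $A(x)=x^p-x$ is additive, and the $p$ elements $u$ with $A(u)=t$ differ by elements of $\mathbb F_p$. Level $1$ consists of the roots of the polynomials $P-uQ$, $A(u)=t$, all distinct by separability of $f$. Since $P,Q$ are monic of degrees $r$ and $r-1$, the polynomial $P-uQ$ is monic of degree $r$, and its coefficient of $x^{r-1}$ is $P_{r-1}-u$, where $P_{r-1}$ is that of $P$. Hence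
\begin{equation}\label{eq:sum}
\sum_{h(w)=u}w=u+b,\qquad b=-P_{r-1}\in k.
\end{equation}

\noindent\emph{The tower.} By induction we find $b_n\in k$ such that all roots of $A^n(Y)=t+b_n$ lie in $E$. Put $b_0=0$. Given $b_n$, apply $\tau_w$ to get $y_w\in E_w$ with $A^n(y_w)=w+b_n$, and for fixed $u$ put $y_u=\sum_{h(w)=u}y_w$. By additivity and \eqref{eq:sum}, $A^n(y_u)=u+b+rb_n$, so
\[
A^{n+1}(y_u)=t+b_{n+1},\qquad b_{n+1}:=A(b+rb_n).
\]
A root $y$ of $A^{n+1}(Y)=t+b_{n+1}$ is transcendental over $k$, and $k(t)=k(A^{n+1}(y)-b_{n+1})$ has index $p^{n+1}$ in $k(y)$; so this equation is irreducible over $k(t)$. Since $y_u\in E$ and $E/k(t)$ is normal, all its roots lie in $E$. Their differences form the group $\ker A^{n+1}\subset\bar k$, which is therefore contained in $E$.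

\medskip\noindent\emph{Rigid stabilizers.} Let $M\subset E$ be generated over $k(t)$ by all roots of $A^n(Y)=t+b_n$, $n\ge0$. Let $g\in\mathrm{Rist}_G(v)$ and choose $u\neq h(v)$ with $A(u)=t$. Every $w$ with $h(w)=u$ differs from $v$, so $g$ fixes $y_u$ by \eqref{eq:fixEw}. Since $\tau_w$ is a $k$-isomorphism and $\ker A^{n+1}$ is the full set of roots of a polynomial over $k$, we have $\ker A^{n+1}\subset E_w$ for each such $w$, and $g$ fixes it pointwise. So $g$ fixes all roots of $A^{n+1}(Y)=t+b_{n+1}$, for every $n\ge0$. Again $\mathrm{Rist}_G(1)\le\mathrm{Gal}(E/M)$, which has infinite index in $G$ because $M$ contains elements of degree $p^n$ over $k(t)$ for all $n$.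

\subsection{Conclusion}

Let $H\le G$ be open (for instance $H=G$) and suppose $\lambda H\lambda^{-1}=G_{\mathcal P}$ with $\mathcal P$ of depth $D$. By Lemma~\ref{lem:rist}, $\mathrm{St}_H(D)\le\mathrm{Rist}_H(1)\le\mathrm{Rist}_G(1)$. But $\mathrm{St}_H(D)$ has finite index in $H$, hence in $G$, while $\mathrm{Rist}_G(1)$ has infinite index in $G$. This contradiction proves Theorem~\ref{thm:obstruction}. \qed

\begin{remark}
Neither condition on $h$ in (M) can be dropped. In characteristic $0$ consider $f=(x+1)^2$, where $h=x+1$ has $h(\infty)=\infty$ but $h(0)\ne0$. The critical point $-1$ has orbit $-1\mapsto0\mapsto1\mapsto4\mapsto25\mapsto\cdots$, which is infinite. So $G(f)$ is of finite type under a suitable labelling by Theorem~\ref{thm:quadratic}, and $\mathrm{Rist}_G(1)$ has finite index by Lemma~\ref{lem:rist}. Conjugating by $x\mapsto1/x$ gives the map $x^2/(x+1)^2$, where $h=x/(x+1)$ has $h(0)=0$ but $h(\infty)\neq\infty$; it is again quadratic and non-PCF, and the same conclusion holds.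
\end{remark}

\section{Counterexamples in every composite degree}\label{sec:composite}

\begin{proof}[Proof of Corollary~\ref{cor:counterexample}]
Let $\operatorname{char}k=0$, $h=x(x+2)$ and $f=h^2$. Form (M) applies with $N=2$. The critical points of $f$ are $0,-2$ (where $h=0$), $-1$ (where $h'=0$) and $\infty$. The orbit of $-1$ is $-1\mapsto1\mapsto9\mapsto9801\mapsto\cdots$; it is infinite because $f(y)=y^2(y+2)^2>y$ for real $y\ge1$. So $f$ is non-PCF, and Theorem~\ref{thm:obstruction} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:composite}]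
If $k$ is algebraic over a finite field, then $f$ and any given critical point are defined over some finite field $\mathbb F_q$, and the orbit of the critical point stays in the finite set $\mathbb P^1(\mathbb F_q)$. So every $f$ is PCF.

Otherwise $\operatorname{char}k=0$, or $\operatorname{char}k=p>0$ and $k$ contains an element $s$ transcendental over $\mathbb F_p$. In the second case let $\deg$ be the degree on $\mathbb F_p(s)$, numerator minus denominator. It is additive on products, and a sum of terms with a unique term of largest degree has that degree. We give, for each composite $m$, a map of degree $m$ of one of the forms in Theorem~\ref{thm:obstruction}, and we verify separability and exhibit a critical point of infinite orbit. For $f=h^N$ with $\operatorname{char}k\nmid N$ we have $f'=Nh^{N-1}h'$, so $f$ is separable as soon as $h'\ne0$, and finite zeros of $h'$ at which $h$ is finite are critical points of $f$.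

\smallskip
\noindent\textbf{(i) $\operatorname{char}k=0$.} Write $m=Nr$ with $N,r\ge2$. Take
\[
h=(r+1)x^{r-1}(r-x),\qquad f=h^N .
\]
Then $h(0)=0$, $h(\infty)=\infty$ and $h'=(r+1)r\,x^{r-2}(r-1-x)$, so $r-1$ is critical, and $f(r-1)=((r+1)(r-1)^{r-1})^N$ is an integer $\ge(r+1)^2>r+1$. For an integer $x$ with $|x|\ge r+1$ we have $|r-x|\ge1$, hence $|h(x)|\ge(r+1)|x|$ and $|f(x)|>|x|$. So the absolute values along the orbit of $r-1$ increase strictly from $f(r-1)$ on, and the orbit is infinite.

\smallskip
In the remaining cases $\operatorname{char}k=p$. We show that the degrees strictly increase along the orbit of a critical point, from its image on; so the orbit is infinite.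

\smallskip
\noindent\textbf{(ii) $p\nmid m$.} Write $m=Nr$ with $N,r\ge2$. Take
\[
h=s\bigl((x-1)^r-(-1)^r\bigr),\qquad f=h^N .
\]
Then $h(0)=0$, $h(\infty)=\infty$ and $h'=sr(x-1)^{r-1}\ne0$. The point $1$ is critical, $h(1)=\pm s$, and $\deg f(1)=N\ge2$. If $\deg v=\delta\ge1$, then $\deg (v-1)^r=r\delta>0$, so $\deg h(v)=1+r\delta$ and $\deg f(v)=N(1+r\delta)>\delta$.

\smallskip
\noindent\textbf{(iii) $p$ odd, $p\mid m$, $p^2\nmid m$.} Then $N=m/p\ge2$ is prime to $p$. Take
\[
h=s(x^p-x^2+2x),\qquad f=h^N .
\]
Then $h(0)=0$, $h(\infty)=\infty$ and $h'=2s(1-x)\ne0$. The point $1$ is critical, $h(1)=2s$, and $\deg f(1)=N\ge2$. If $\deg v=\delta\ge1$, then $v^p$ dominates since $p\ge3$, so $\deg f(v)=N(1+p\delta)>\delta$.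

\smallskip
\noindent\textbf{(iv) $p=2$, $2\mid m$, $4\nmid m$.} Then $N=m/2$ is odd, and $N\ge3$ because $m\neq2$. Take
\[
h=s\,\frac{x^2+x}{x+s^2},\qquad f=h^N .
\]
The numerator $x^2+x$ takes the value $s^4+s^2\ne0$ at $x=s^2$, so $\deg h=2$; also $h(0)=0$ and $h(\infty)=\infty$. In characteristic $2$,
\[
h'=s\,\frac{(x+s^2)+(x^2+x)}{(x+s^2)^2}=s\,\frac{(x+s)^2}{(x+s^2)^2}\neq0 .
\]
The point $s$ is critical, $h(s)=s(s^2+s)/(s+s^2)=s$, and $f(s)=s^N$ has degree $\ge3$. If $\deg v=\delta\ge3$, then $\deg(v+s^2)=\delta$ and $\deg(v^2+v)=2\delta$, so $\deg h(v)=1+\delta$ and $\deg f(v)=N(1+\delta)>\delta$.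

\smallskip
\noindent\textbf{(v) $p^2\mid m$.} Put $r=m/p$, so $p\mid r$. Take
\[
h=x+s-\frac{s^r}{x^{r-1}}=\frac{x^r+sx^{r-1}-s^r}{x^{r-1}},\qquad f=A\circ h,\quad A(x)=x^p-x .
\]
Numerator and denominator are monic, and they are coprime because $s^r\neq0$; so $f$ has form (A) and degree $pr=m$. Since $p\mid r$, we have $h'=1+(r-1)s^rx^{-r}=1-s^rx^{-r}$, so $f'=-h'\neq0$ and $s$ is critical. Here $h(s)=s+s-s=s$, and $f(s)=s^p-s$ has degree $p\ge2$. If $\deg v=\delta\ge2$, then $\deg(s^r/v^{r-1})=r-(r-1)\delta<\delta$ because $r<r\delta$, and $\deg s=1<\delta$. So $\deg h(v)=\delta$ and $\deg f(v)=p\delta>\delta$.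

\smallskip
Every composite $m$ falls under one of the cases, and Theorem~\ref{thm:obstruction} shows that $G(f)$ is not of finite type.
\end{proof}

\section{A recurrent labelling in every degree}\label{sec:labelling}

We turn to positive results. In every degree there is a labelling under which $G$ is recurrent, whether or not it is of finite type. The idea is to label by transporting $t$ to its preimages with field automorphisms that fix $\bar k$; sections then become Galois elements with unchanged action on constants, a fact that will matter in Section~\ref{sec:quadratic}.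

Let $\mathfrak G=\mathrm{Gal}(\Omega/k(t))$ and $\mathfrak G^{\mathrm{geo}}=\mathrm{Gal}(\Omega/\bar k(t))$. The image of $\mathfrak G$ in $\mathrm{Aut}(T)$ is $G$; let $G^{\mathrm{geo}}\le G$ be the image of $\mathfrak G^{\mathrm{geo}}$. Both images are compact, hence closed.

\begin{lemma}\label{lem:labelling}
For every separable $f$ there is a labelling of $T$ under which $G$ and $G^{\mathrm{geo}}$ are both recurrent. Moreover, for $g\in\mathfrak G$ and $v\in X^*$ the section $g|_v$ is induced by an element of $\mathfrak G$ with the same restriction to $\bar k$ as $g$.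
\end{lemma}

\begin{proof}
Let $X$ be the set of level-one vertices. For $x\in X$ the $\bar k$-isomorphism $\bar k(t)\to\bar k(x)$, $t\mapsto x$, extends to separable closures. Since $x$ is separable over $k(t)$, the field $\Omega$ is a separable closure of both, so we get an automorphism $\sigma_x$ of $\Omega$ with $\sigma_x(t)=x$ that fixes $\bar k$ pointwise. It maps solutions of $f^n(y)=t$ bijectively to solutions of $f^n(y)=x$, so it induces an isomorphism $T\to T_x$. For $v=x_1\cdots x_n$ put $\Lambda_v=\sigma_{x_1}\cdots\sigma_{x_n}$ and give the vertex $\Lambda_v(t)$ the label $v$. By induction on $n$, every vertex of level $n$ gets exactly one label of length $n$. Since $f(\Lambda_{vx}(t))=\Lambda_v(f(x))=\Lambda_v(t)$, this is a labelling.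

Let $g\in\mathfrak G$ and $g(\Lambda_v(t))=\Lambda_{v'}(t)$. Put $g_v=\Lambda_{v'}^{-1}g\Lambda_v$. It fixes $t$ and $k$, so $g_v\in\mathfrak G$, and it acts on $\bar k$ as $g$ does. From
\[
g(\Lambda_{vw}(t))=g\Lambda_v\Lambda_w(t)=\Lambda_{v'}\,g_v\,\Lambda_w(t)
\]
we see that $g_v$ induces $g|_v$. This proves the last statement and the self-similarity of $G$ and $G^{\mathrm{geo}}$. Transitivity on every level was noted in the introduction. Finally, given $g\in\mathfrak G$ (resp.\ $\mathfrak G^{\mathrm{geo}}$) and a word $v$, the element $\Lambda_vg\Lambda_v^{-1}$ fixes $\Lambda_v(t)$, hence $t=f^{|v|}(\Lambda_v(t))$, and it fixes $k$ (resp.\ $\bar k$). So it lies in $\mathfrak G$ (resp.\ $\mathfrak G^{\mathrm{geo}}$), fixes the vertex $v$, and its section at $v$ is the one induced by $g$.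
\end{proof}

The last step gives surjectivity at every vertex $v$, not only on level one. The next lemma says that once some pattern group defines $G$, the one named in the conjecture does too.

\begin{lemma}\label{lem:pattern}
If $G=G_{\mathcal P'}$ in some labelling, with $\mathcal P'$ of depth $D$, then $G=G_{\mathcal P}$, where $\mathcal P\le\mathcal P'$ is the image of $G$ (equivalently, of $G_D$) in $\mathrm{Aut}(X^{\le D})$.
\end{lemma}

\begin{proof}
$G_{\mathcal P'}$ is self-similar by \eqref{eq:cocycle}, so all sections of elements of $G$ lie in $G$ and restrict to elements of $\mathcal P$. Hence $G\le G_{\mathcal P}\le G_{\mathcal P'}=G$.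
\end{proof}

\section{Quadratic maps}\label{sec:quadratic}

In this section $m=2$, $f$ is separable and non-PCF, and $T$ is identified with $X^*$, $X=\{0,1\}$, by the labelling of Lemma~\ref{lem:labelling}. So the children of a vertex $y$ are $y0$ and $y1$, and $f$ removes the last letter of a word. The plan is to compute the kernel of each step $G^{\mathrm{geo}}_n\to G^{\mathrm{geo}}_{n-1}$, where
\[
G_n^{\mathrm{geo}}=\mathrm{Gal}(\bar kK_n/\bar k(t)),\qquad H_n=\mathrm{Gal}(\bar kK_n/\bar kK_{n-1}).
\]
This kernel is $H_n$. It is described by Kummer or Artin--Schreier theory, and the relations that could make it small are tested at one place, over a forward image of a critical value.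

\subsection{Labels}

For $g\in\mathrm{Aut}(X^*)$ and a word $w$ let $\ell(g,w)\in\mathbb F_2$ be $1$ if $g|_w$ swaps the two letters and $0$ otherwise, and put $\varepsilon_i(g)=\sum_{|w|=i}\ell(g,w)$. By \eqref{eq:cocycle},
\[
\ell(gh,w)=\ell(g,h(w))+\ell(h,w),\qquad \ell(g|_v,w)=\ell(g,vw),
\]
so each $\varepsilon_i:\mathrm{Aut}(X^*)\to\mathbb F_2$ is a homomorphism. An element of $H_n$ is determined by its labels on level $n-1$, which gives an embedding $H_n\le\mathbb F_2^{X^{n-1}}$. If $H_n=\mathbb F_2^{X^{n-1}}$ for all $n\ge1$, then $G^{\mathrm{geo}}$ maps onto $\mathrm{Aut}(X^{\le n})$ for all $n$ and, being closed, equals $\mathrm{Aut}(X^*)$; then also $G=\mathrm{Aut}(X^*)$.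

\subsection{Reduction at a point}

The map $f^n$, $n\ge0$, is ramified at a point $\zeta$ exactly if one of $\zeta,f(\zeta),\dots,f^{n-1}(\zeta)$ is critical for $f$. Since $f$ is surjective on $\mathbb P^1(\bar k)$, the critical values of $f^n$ are the points $f^j(c)$ with $0\le j\le n-1$ and $c$ a critical value of $f$. In particular, critical values of $f^j$, $j\le n$, are critical values of $f^n$.

\begin{lemma}\label{lem:reduction}
Suppose $z\in\mathbb P^1(\bar k)$ is not a critical value of $f^n$. Then $\bar kK_n/\bar k(t)$ is unramified over $z$. Fix a place $\mathfrak P$ of $\bar kK_n$ over $z$, with valuation $v_{\mathfrak P}$, and let $\bar y\in\mathbb P^1(\bar k)$ be the value at $\mathfrak P$ of a vertex $y$ of level $\le n$. For each $j\le n$ the map $y\mapsto\bar y$ is a bijection from level $j$ onto the fiber of $f^j$ over $z$; it satisfies $\overline{f(y)}=f(\bar y)$ for $j\geq 1$; and $v_{\mathfrak P}(\varphi(y))=\mathrm{ord}_{\bar y}(\varphi)$ for every $\varphi\in\bar k(x)^*$.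
\end{lemma}

\begin{proof}
The field $\bar kK_n$ is the compositum of the fields $\bar k(y)$, $y$ of level $n$. In each of them the places over $z$ correspond to the points $\zeta$ with $f^n(\zeta)=z$, with ramification index that of $f^n$ at $\zeta$, namely $1$. A compositum of unramified extensions is unramified. So the completion of $\bar kK_n$ at $\mathfrak P$ is $\bar k((\pi))$, where $\pi$ is $t-z$, or $1/t$ if $z=\infty$.

Let $j\le n$ and $f^j(\zeta)=z$. Since $f^j$ is unramified at $\zeta$, in local parameters at $\zeta$ and $z$ it is a power series $\alpha_1X+\alpha_2X^2+\cdots$ with $\alpha_1\ne0$, and such a series has a compositional inverse. So there is exactly one $y\in\mathbb P^1(\bar k((\pi)))$ with value $\zeta$ and $f^j(y)=t$, and the local parameter at $\zeta$ takes at $y$ a value of valuation $1$. The fiber of $f^j$ over $z$ has $2^j$ points. They yield $2^j$ distinct solutions of $f^j(y)=t$, which are therefore all vertices of level $j$. This gives the bijection. The relation $\overline{f(y)}=f(\bar y)$ holds because $f$ has coefficients in $\bar k$. Writing $\varphi$ as a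 power of the local parameter at $\bar y$ times a function with neither zero nor pole there gives the last statement.
\end{proof}

\subsection{Kummer theory for $\operatorname{char}k\ne2$}

By the Riemann--Hurwitz formula $f$ has exactly two critical points. Each fills its fiber, so their values $a\neq b$ are distinct. The extension $k(x)/k(t)$ with $t=f(x)$ is quadratic, so there are $\Delta\in k(t)^*$ and $\rho\in k(x)$ with $\rho(x)^2=\Delta(f(x))$ and $\rho$ changing sign under the nontrivial automorphism. Over $\bar k$ the odd-order zeros and poles of $\Delta$ are the branch points: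
\begin{equation}\label{eq:divisor}
\mathrm{div}\,\Delta\equiv(a)+(b)\pmod 2 .
\end{equation}
For a vertex $y$ put $d_y=\rho(y0)=-\rho(y1)$, so that $d_y^2=\Delta(y)$. By the definition of labels,
\begin{equation}\label{eq:signs}
g(d_y)=(-1)^{\ell(g,y)}\,d_{g(y)}\qquad(g\in\mathfrak G).
\end{equation}
With $L'=\bar kK_{n-1}$ we have $\bar kK_n=L'(\sqrt{\Delta(y)}:|y|=n-1)$. Kummer theory identifies $H_n$ with the dual of the subgroup of $L'^*/L'^{*2}$ generated by the classes of the $\Delta(y)$. In terms of labels and the standard pairing on $\mathbb F_2^{X^{n-1}}$,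
\begin{equation}\label{eq:kummer}
H_n=W_n^\perp,\qquad W_n=\Bigl\{S\in\mathbb F_2^{X^{n-1}}:\ \prod_{|y|=n-1}\Delta(y)^{S_y}\in L'^{*2}\Bigr\}.
\end{equation}
The space $W_n$ of relations is invariant under $G^{\mathrm{geo}}$, because $G^{\mathrm{geo}}$ acts on $L'$ and permutes the $\Delta(y)$.

Suppose $z$ is not a critical value of $f^{n-1}$, and use Lemma~\ref{lem:reduction} for $f^{n-1}$ and $z$. A square has even valuation at $\mathfrak P$, and $v_{\mathfrak P}(\Delta(y))=\mathrm{ord}_{\bar y}(\Delta)$. So \eqref{eq:divisor} gives, for every $S\in W_n$,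
\begin{equation}\label{eq:local}
\sum_{\bar y\in\{a,b\}}S_y=0 ,
\end{equation}
where the sum is over $y$ of level $n-1$. The natural choice is $z=f^{n-1}(a)$, the branch point that is new on level $n$. Everything depends on whether $b$ lies in the same fiber of $f^{n-1}$ as $a$. We say that the critical orbits \emph{merge} if $f^n(a)=f^n(b)$ for some $n$; coincidences $f^n(a)=f^j(b)$ with $j\ne n$ do not count.

\subsection{Critical orbits that do not merge}

\begin{proposition}\label{prop:case1}
Let $\operatorname{char}k\ne2$ and $f^n(a)\ne f^n(b)$ for all $n\ge0$. Then $G=G^{\mathrm{geo}}=\mathrm{Aut}(X^*)$.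
\end{proposition}

\begin{proof}
We first show that $a,b$ can be named so that $a$ has infinite orbit and $f^n(a)\neq f^j(b)$ for all $0\le j\le n$. The case $j=n$ is excluded by assumption. Since $f$ is non-PCF, at least one of the two orbits is infinite. If only one is, call its starting point $a$; an equality $f^n(a)=f^j(b)$ would make the orbit of $a$ finite. If both are infinite and both namings fail, then $f^n(a)=f^j(b)$ and $f^{n'}(b)=f^{j'}(a)$ with $j<n$ and $j'<n'$. Hence
\[
f^{n+n'}(a)=f^{j+n'}(b)=f^{j+j'}(a),\qquad j+j'<n+n',
\]
contradicting that the orbit of $a$ is infinite.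

Let $n\ge1$ and $z=f^{n-1}(a)$. By the choice of $a$, $z$ is none of the points $f^j(a),f^j(b)$ with $j\le n-2$, so it is not a critical value of $f^{n-1}$. Its fiber under $f^{n-1}$ contains $a$ but not $b$. By \eqref{eq:local}, every $S\in W_n$ vanishes at the one vertex $y_a$ with $\bar y_a=a$. Since $W_n$ is invariant under $G^{\mathrm{geo}}$, which is transitive on level $n-1$, $W_n=0$. So $H_n=\mathbb F_2^{X^{n-1}}$ for all $n\ge1$.
\end{proof}

\subsection{Merging critical orbits: an example}

When the orbits of $a$ and $b$ merge, a relation of bounded depth appears. Here is the simplest instance.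

\begin{example}\label{ex:merge}
Let $k=\mathbb Q(c)$ with $c$ transcendental and $f(x)=c(x^2-1)/(x^2+1)$. The critical points $0,\infty$ have values $-c$ and $c$, and $f(c)=f(-c)$. The orbit of $c$ is infinite: it starts with $A/B=c/1$, and if an entry is $A/B$ in lowest terms with $\deg A=\deg B+1$ and $A(0)=0$, then the next entry
\[
\frac{c(A^2-B^2)}{A^2+B^2}
\]
is also in lowest terms, since a common factor of $A^2\pm B^2$ would divide $2A^2$ and $2B^2$, and $c\nmid A^2+B^2$ because $A(0)=0\ne B(0)$. It has the same two properties, with numerator degree $2\deg A+1$. So $f$ is non-PCF.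

Solving $f(x)=t$ gives $x^2=(c+t)/(c-t)$, so we may take $\Delta(t)=(c+t)/(c-t)$ and $\rho(x)=x$. The level-one vertices are $y$ and $-y$, and $\Delta(y)\Delta(-y)=1$. So $d_yd_{-y}=\pm1$ is fixed by $\mathfrak G$, and \eqref{eq:signs} says $\varepsilon_1(g)=0$: the labels of $g$ at the two level-one vertices agree. By self-similarity $\ell(g,v0)=\ell(g,v1)$ for every vertex $v$ and every $g\in G$. Proposition~\ref{prop:case2} below, with $R=1$, shows that $G^{\mathrm{geo}}$ already contains all automorphisms with this property. So $G$ is the group of finite type of depth $2$ defined by $\{\pi\in\mathrm{Aut}(X^{\le2}):\ell(\pi,0)=\ell(\pi,1)\}$.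
\end{example}

In general the merging may happen later, and the product of the $\Delta(y)$ is a constant times a square; the constant decides whether $G$ is larger than $G^{\mathrm{geo}}$.

\subsection{Merging critical orbits: the general case}

Suppose $f^R(a)=f^R(b)$ with $R\ge1$ minimal (recall $a\ne b$). Define
\[
\Gamma=\{g\in\mathrm{Aut}(X^*):\ \varepsilon_R(g|_v)=\varepsilon_R(g)\ \ \forall v\},\qquad
\Gamma_0=\{g\in\mathrm{Aut}(X^*):\ \varepsilon_R(g|_v)=0\ \ \forall v\}.
\]
By \eqref{eq:cocycle} and since $\varepsilon_R$ is a homomorphism, both are groups. They are closed, and $\Gamma_0$ is the kernel of $\varepsilon_R$ on $\Gamma$, so it has index at most $2$ in $\Gamma$.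

\begin{proposition}\label{prop:case2}
Let $\operatorname{char}k\ne2$ and let $R\ge1$ be minimal with $f^R(a)=f^R(b)$. Then $G^{\mathrm{geo}}=\Gamma_0$, and $G$ is $\Gamma_0$ or $\Gamma$. In either case $G=G_{\mathcal P}$, where $\mathcal P$ is the image of $G_d$ and $d=R+1$ or $d=R+2$, respectively.
\end{proposition}

\begin{proof}
Since one orbit is infinite and the orbits merge, both are infinite. Hence for $j<n$ we have $f^n(a)\ne f^j(a)$, and $f^n(a)\ne f^j(b)$, since equality would give $f^{n+R}(a)=f^{j+R}(b)=f^{j+R}(a)$. So for every $n\ge1$ the point $z=f^{n-1}(a)$ is not a critical value of $f^{n-1}$, and \eqref{eq:local} is available.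

\smallskip\noindent\emph{Lower bound, levels $n\le R$.} Here $f^{n-1}(a)\neq f^{n-1}(b)$, so the fiber of $z$ contains $a$ but not $b$. As in Proposition~\ref{prop:case1}, $W_n=0$ and $H_n=\mathbb F_2^{X^{n-1}}$. Hence $G^{\mathrm{geo}}$ acts on $X^{\le R}$ as the full group $\mathrm{Aut}(X^{\le R})$.

\smallskip\noindent\emph{Lower bound, levels $n\ge R+1$.} Now the fiber contains both $a$ and $b$. Let $y_a,y_b$ be the vertices of level $n-1$ that reduce to them. By \eqref{eq:local}, $S_{y_a}=S_{y_b}$ for all $S\in W_n$. We locate the two vertices relative to each other. The vertices $f^R(y_a)$ and $f^R(y_b)$ of level $n-1-R$ have the same reduction $f^R(a)=f^R(b)$, and reduction is injective on that level by Lemma~\ref{lem:reduction}; so they are equal, say to $v$. The vertices $f^{R-1}(y_a)$ and $f^{R-1}(y_b)$ are different, since their reductions differ by minimality of $R$. So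
\[
y_a=vxw,\quad y_b=vx'w',\qquad x\ne x',\quad |w|=|w'|=R-1 .
\]
We move this pair around. $G^{\mathrm{geo}}$ is transitive on level $n-1-R$, and by recurrence (see the last step of the proof of Lemma~\ref{lem:labelling}) the sections at $v$ of its elements fixing $v$ exhaust $G^{\mathrm{geo}}$, which acts on $X^{\le R}$ as $\mathrm{Aut}(X^{\le R})$. The latter group is transitive on pairs $(xw,x'w')$ with $x\ne x'$ and $|w|=|w'|=R-1$: it can swap the two halves of the tree, and it acts on them independently, on each transitively on words. As $W_n$ is invariant, every $S\in W_n$ takes equal values at any two words $v''xw$ and $v''x'w'$ with $x\ne x'$. So on each block $v''X^R$, $|v''|=n-1-R$, every value in one half equals every value in the other half, and $S$ is constant on the block. Dually,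
\begin{equation}\label{eq:blocks}
H_n=W_n^\perp\supseteq B_{n-1}:=\bigl\{\eta\in\mathbb F_2^{X^{n-1}}:\ \eta\text{ has sum }0\text{ on each block }v''X^R\bigr\}.
\end{equation}

\smallskip\noindent\emph{Upper bound.} Let $N_R=\prod_{|y|=R}\Delta(y)\in k(t)^*$. This is the norm of $\Delta(x_R)$ from $k(x_R)$ to $k(t)$, where $f^R(x_R)=t$. So over $\bar k$ its divisor is the pushforward of $\mathrm{div}\,\Delta$ under $f^R$, which by \eqref{eq:divisor} is
\[
\equiv(f^R(a))+(f^R(b))\equiv0\pmod2 .
\]
As $k$ is perfect, each irreducible polynomial in $k[t]$ has only simple zeros in $\bar k$, so it occurs in $N_R$ with even exponent. Hence $N_R=\kappa q^2$ with $\kappa\in k^*$ and $q\in k(t)^*$. Put $\delta=\prod_{|y|=R}d_y$. Then $\delta^2=\kappa q^2$, and \eqref{eq:signs} gives $g(\delta)=(-1)^{\varepsilon_R(g)}\delta$, so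
\[
(-1)^{\varepsilon_R(g)}=g(\sqrt\kappa)/\sqrt\kappa\qquad(g\in\mathfrak G),
\]
which depends only on $g|_{\bar k}$. By Lemma~\ref{lem:labelling}, $g|_v$ is induced by a Galois element with the same restriction to $\bar k$. Hence $\varepsilon_R(g|_v)=\varepsilon_R(g)$ for all $g\in G$ and all $v$, and $\varepsilon_R(g|_v)=0$ for $g\in G^{\mathrm{geo}}$. That is, $G\le\Gamma$ and $G^{\mathrm{geo}}\le\Gamma_0$.

\smallskip\noindent\emph{Comparison.} Let $\Gamma_{0,n}$ be the image of $\Gamma_0$ in $\mathrm{Aut}(X^{\le n})$. For $g\in\Gamma_0$ and $|v|=n-1-R\ge0$ the condition $\varepsilon_R(g|_v)=\sum_{|w|=R}\ell(g,vw)=0$ says that the labels of $g$ on level $n-1$ have sum $0$ on the block $vX^R$. So for $n\ge R+1$ the kernel of $\Gamma_{0,n}\to\Gamma_{0,n-1}$ lies in $B_{n-1}$, and by \eqref{eq:blocks} in $H_n$; for $n\le R$ it lies in $H_n=\mathbb F_2^{X^{n-1}}$. Since $G_n^{\mathrm{geo}}\le\Gamma_{0,n}$, induction on $n$ gives $G_n^{\mathrm{geo}}=\Gamma_{0,n}$ for all $n$. Both $G^{\mathrm{geo}}$ and $\Gamma_0$ are closed, so $G^{\mathrm{geo}}=\Gamma_0$. From $\Gamma_0\le G\le\Gamma$ and $[\Gamma:\Gamma_0]\le2$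 we get $G\in\{\Gamma_0,\Gamma\}$.

\smallskip\noindent\emph{Finite type.} By definition $\Gamma_0=G_{\mathcal P'}$ with
\[
\mathcal P'=\{\pi\in\mathrm{Aut}(X^{\le R+1}):\ \varepsilon_R(\pi)=0\}.
\]
Also $\Gamma=G_{\mathcal P'}$ with
\[
\mathcal P'=\{\pi\in\mathrm{Aut}(X^{\le R+2}):\ \varepsilon_R(\pi|_x)=\varepsilon_R(\pi)\ \ \forall x\in X\}.
\]
Indeed, this is a subgroup because $\varepsilon_R((\pi\pi')|_x)=\varepsilon_R(\pi|_{\pi'(x)})+\varepsilon_R(\pi'|_x)$. The condition at every vertex $v$ reads $\varepsilon_R(g|_{vx})=\varepsilon_R(g|_v)$ for all $x\in X$; by induction on $|v|$, these conditions together are equivalent to $\varepsilon_R(g|_v)=\varepsilon_R(g)$ for all $v$. Lemma~\ref{lem:pattern} replaces $\mathcal P'$ by the image of $G_d$, with $d=R+1$ or $d=R+2$.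
\end{proof}

\subsection{Characteristic two}

In characteristic $2$ there is only one critical point, so there is nothing to merge with. Write $\wp(Y)=Y^2+Y$.

\begin{proposition}\label{prop:char2}
Let $\operatorname{char}k=2$. Then $G=G^{\mathrm{geo}}=\mathrm{Aut}(X^*)$.
\end{proposition}

\begin{proof}
Write $f(x)=t$ as $\alpha x^2+\beta x+\gamma=0$ with $\alpha,\beta,\gamma\in k[t]$ of degree $\le1$. Here $\alpha\neq0$ since $\deg f=2$, and $\beta\ne0$ by separability. Then
\[
\wp\!\left(\frac{\alpha x}{\beta}\right)=\frac{\alpha(\alpha x^2+\beta x)}{\beta^2}=\frac{\alpha\gamma}{\beta^2}.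
\]
The right side has at most one pole on $\mathbb P^1(\bar k)$, of order $\le2$: if $\beta$ is constant, the only possible pole is $\infty$; if $\beta$ has degree $1$, the only possible pole is its zero, because $\deg\alpha\gamma\le2=\deg\beta^2$. Call this possible pole $a$ and put $U=1/(t-a)$, or $U=t$ if $a=\infty$. Over $\bar k$ the right side is $e_2U^2+e_1U+e_0$. Adding $\wp(\sqrt{e_2}\,U)=e_2U^2+\sqrt{e_2}\,U$ and the constant $e_0\in\wp(\bar k)$, we see that $\bar k(x)/\bar k(t)$ is generated by a root of $\wp(Y)=\Delta$ with $\Delta=eU$, $e\in\bar k$. As the extension has degree $2$, $e\neq0$. So $\Delta$ has a simple pole at $a$ and no other pole. The extension is unramified away from $a$, where $\Delta$ is regular. It is ramified over $a$: at a place over $a$ with ramification index $i$ the element $\wp(Y)=\Delta$ has valuation $-i$, so $Y$ has a pole and $-i$ is twice its valuation, and $i$ is even. Hence $f$ has a unique critical point, with value $a$, and $a$ has an infinite orbit because $f$ is non-PCF.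

Choose $\rho\in\bar k(x)$ with $\wp(\rho(x))=\Delta(f(x))$, and put $d_y=\rho(y0)$, so that $\rho(y1)=d_y+1$ and $\wp(d_y)=\Delta(y)$. With $L'=\bar kK_{n-1}$ we have $\bar kK_n=L'(d_y:|y|=n-1)$, and $g\in H_n$ maps $d_y$ to $d_y+\ell(g,y)$. By Artin--Schreier theory,
\[
H_n=W_n^\perp,\qquad W_n=\Bigl\{S\in\mathbb F_2^{X^{n-1}}:\ \sum_{|y|=n-1}S_y\Delta(y)\in\wp(L')\Bigr\},
\]
and $W_n$ is invariant under $G^{\mathrm{geo}}$, since $\Delta$ has coefficients in $\bar k$.

Let $z=f^{n-1}(a)$. Since $a$ has infinite orbit, $z\ne f^j(a)$ for $j\le n-2$, so $z$ is not a critical value of $f^{n-1}$ and Lemma~\ref{lem:reduction} applies. Exactly one vertex $y_a$ of level $n-1$ reduces to $a$. At $\mathfrak P$ the element $\Delta(y_a)$ has a simple pole, and $\Delta(y)$ is regular for the other $y$. A Laurent series with a simple pole is not in $\wp(\bar k((\pi)))$: if $\xi$ has a pole of order $i\ge1$, then $\xi^2+\xi$ has one of order $2i$, and if $\xi$ is regular, so is $\xi^2+\xi$. So $S_{y_a}=0$ for all $S\in W_n$, and by transitivity $W_n=0$. Hence $H_n=\mathbb F_2^{X^{n-1}}$ for every $n\ge1$.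
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quadratic}]
By Propositions~\ref{prop:case1}, \ref{prop:case2} and~\ref{prop:char2}, in the labelling of Lemma~\ref{lem:labelling} either $G=\mathrm{Aut}(X^*)$, which is $G_{\mathcal P}$ for $d=1$ and $\mathcal P=\mathrm{Aut}(X^{\le1})$, the image of $G_1$, or $G=G_{\mathcal P}$ with $\mathcal P$ the image of $G_d$ and $d\in\{R+1,R+2\}$. Recurrence holds by Lemma~\ref{lem:labelling}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{HeZhu} Jianfei He and Zheng Zhu, \emph{Non-Martingale Fixed-Point Processes for Iterated Monodromy Groups}, arXiv:2403.12165 (2024).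
\end{thebibliography}

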